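# Two points are enough: 2-local derivations on C$^*$-algebras

## A map on $2\times2$ matrices, tested at one point and at two

Let $e_{ij}$ be the matrix units of $M_2(\mathbb C)$, and write $[d,x]=dx-xd$. For
$$d=\begin{pmatrix}p&q\\ r&s\end{pmatrix}$$
direct multiplication gives
$$[d,e_{11}]=r\,e_{21}-q\,e_{12},\qquad [d,e_{12}]=-r\,e_{11}+(p-s)e_{12}+r\,e_{22},\qquad [d,e_{21}]=q(e_{11}-e_{22})-(p-s)e_{21}.$$
Each map $x\mapsto[d,x]$ is a derivation: it is linear and satisfies the Leibniz rule $D(xy)=D(x)y+xD(y)$.

Now define a strange map $T:M_2\to M_2$ by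
$$T(\lambda e_{12})=\lambda e_{12}\quad(\lambda\in\mathbb C),\qquad T(x)=0\ \text{ if }x\notin\mathbb Ce_{12}.$$
At any single point, $T$ looks like a derivation. At points of $\mathbb Ce_{12}$ it agrees with $[e_{11},\cdot\,]$, because $[e_{11},e_{12}]=e_{12}$; at every other point it agrees with the zero derivation. But $T$ is not additive: $T(e_{12}+e_{11})=0$, while $T(e_{12})+T(e_{11})=e_{12}$. Agreeing with *some* derivation at each point therefore says very little.

Test $T$ at two points at a time, asking for one derivation $[d,\cdot\,]$ that agrees with $T$ at both. (All derivations of $M_2$ have the form $[d,\cdot\,]$; this is a textbook fact.)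

* The pair $e_{12},\ e_{11}+e_{12}$. We need $[d,e_{12}]=e_{12}$, so $r=0$ and $p-s=1$, and $[d,e_{11}]=-e_{12}$, so $q=1$. The choice $p=q=1$, $r=s=0$ works. The very pair that exposed the failure of additivity passes the test.
* The pair $e_{12},\ e_{12}+e_{21}$. Again $r=0$, $p-s=1$, and now we need $[d,e_{21}]=-e_{12}$. But $[d,e_{21}]=q(e_{11}-e_{22})-e_{21}$ is never $-e_{12}$. This pair fails.

So the two-point test rejects this $T$. Does it reject every map that is not a derivation? Here is a first hint of why it might. The $(1,1)$ entry of a commutator is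
$$[d,x]_{11}=(p\,x_{11}+q\,x_{21})-(x_{11}\,p+x_{12}\,r)=q\,x_{21}-r\,x_{12}. \tag{1}$$
It involves only $q$ and $r$, and these are exactly the numbers that can be read off from $[d,e_{11}]=re_{21}-qe_{12}$. So suppose $T$ passes the test at all pairs $(x,e_{11})$. Then $T(e_{11})$ fixes $q$ and $r$ once and for all, and although $d$ may change with $x$, the entry $T(x)_{11}$ is always $qx_{21}-rx_{12}$: a *linear* function of $x$. The rest of the lecture makes this remark work in every C$^*$-algebra.

## Derivations, 2-local derivations, and the statements

Let $A$ be a C$^*$-algebra, with or without unit. We write $A_{sa}$ for its self-adjoint elements and $A_+$ for its positive elements.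

**Definition (derivation).** A *derivation* on $A$ is a linear map $D:A\to A$ with $D(ab)=D(a)b+aD(b)$ for all $a,b\in A$.

**Definition (2-local derivation).** A map $T:A\to A$, not assumed linear or continuous, is a *2-local derivation* if for all $x,y\in A$ there is a derivation $D_{x,y}$ of $A$, depending on $x$ and $y$, with $T(x)=D_{x,y}(x)$ and $T(y)=D_{x,y}(y)$.

The map of the first section agrees with a derivation at each point, but it is not a 2-local derivation, since the pair $e_{12},e_{12}+e_{21}$ fails. The question, from the survey of Ayupov, Kudaybergenov and Peralta, "A survey on local and 2-local derivations on C*- and von Neuman algebras" (arXiv:1411.2711, 2014), is whether every 2-local derivation on a C$^*$-algebra is a derivation. The answer is yes.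

**Theorem 1.** Let $A$ be a C$^*$-algebra. Every 2-local derivation $T:A\to A$ is a derivation.

The derivation is automatically bounded, by (F1) below. The proof uses far fewer pairs than the hypothesis offers.

**Theorem 2.**

* (a) Let $T:A\to A$ be any map such that for each $x\in A$ and each positive $y\in A$ there is a derivation $D$ of $A$ with $D(x)=T(x)$ and $D(y)=T(y)$. Then $T$ is a derivation.
* (b) Let $T:A_{sa}\to A$ be any map such that for each $x\in A_{sa}$ and $y\in A_+$ there is a derivation $D$ of $A$ with $D(x)=T(x)$ and $D(y)=T(y)$. Then $T$ is the restriction of a unique derivation of $A$.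
* (c) If $A$ is separable, there is a countable set $S\subset A_+$, depending only on $A$, with the following property. If $T:A\to A$ is any map such that for all $x\in A$, $y\in S$ some derivation of $A$ agrees with $T$ at $x$ and at $y$, then $T$ is a derivation.
* (d) If $A$ is noncommutative, there is a complex-homogeneous map $T:A\to A$ that agrees at each point with a derivation of $A$ but is not additive.

Theorem 1 is a special case of Theorem 2(a), so we prove Theorem 2.

What comes for free? For a 2-local derivation, the pair $(x,\lambda x)$ gives $T(\lambda x)=\lambda T(x)$, and the pair $(x^2,x)$ gives $T(x^2)=T(x)x+xT(x)$. The real difficulty is **additivity**. A derivation that serves the pair $(x,z)$ need not serve $x+z$, and three different derivations for the pairs $(x,z)$, $(x,x+z)$, $(z,x+z)$ have no visible relation to one another.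

## Matrices by the trace, and where the trace runs out

On $M_n$ there is a quick proof of additivity. Every derivation is a commutator with a matrix, so $\operatorname{tr}(D(xy))=0$, that is, $\operatorname{tr}(D(x)y)=-\operatorname{tr}(xD(y))$. If $T$ is 2-local, choose $D$ for the pair $(x,y)$:
$$\operatorname{tr}(T(x)y)=-\operatorname{tr}(xT(y))\qquad\text{for all }x,y .$$
The right side is linear in $x$ for fixed $y$. Hence $w=T(sx+tz)-sT(x)-tT(z)$ satisfies $\operatorname{tr}(wy)=0$ for all $y$, and $y=w^*$ gives $w=0$.

This needs a functional $\tau$ that kills the range of every derivation. In a general C$^*$-algebra there may be no nonzero bounded one. Take the Calkin algebra $Q=B(\ell^2)/K(\ell^2)$. Fix an injection $\nu:\mathbb N\times\mathbb N\to\mathbb N$, let $t_k$ be the isometry of $\ell^2$ sending the $m$-th basis vector to the $\nu(k,m)$-th, and denote its image in $Q$ again by $t_k$. Then $t_k^*t_l=\delta_{kl}1$. Let $\tau\in Q^*$ vanish on all commutators, that is, on the ranges of all derivations $[d,\cdot\,]$. Since $[t_kx,t_k^*]=t_kxt_k^*-x$, we get $\tau(t_kxt_k^*)=\tau(x)$. Put $X_n=\sum_{k\le n}t_kxt_k^*$.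 Then $X_n^*X_n=\sum_{k\le n}t_kx^*xt_k^*\le\|x\|^2\sum_{k\le n}t_kt_k^*\le\|x\|^2 1$, because the $t_kt_k^*$ are mutually orthogonal projections. Thus $n|\tau(x)|=|\tau(X_n)|\le\|\tau\|\,\|x\|$ for every $n$, and $\tau=0$. The argument cannot even begin in $Q$.

## Matrices by a pinned projection

Formula (1) suggests an argument without a trace. Let $\xi\in\mathbb C^n$ be a unit vector, $e$ the projection onto $\mathbb C\xi$, and $\varphi(x)=\langle x\xi,\xi\rangle$. Then
$$exe=\varphi(x)e\qquad (x\in M_n). \tag{2}$$
Let $T$ be 2-local, and let $D$ agree with $T$ at $x$ and at $e$. Apply $D$ to (2), writing $c=T(e)=D(e)$: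
$$c\,xe+e\,T(x)\,e+ex\,c=\varphi(x)c .$$
So $eT(x)e=\varphi(x)c-cxe-exc$. The point is that **$c$ does not depend on $x$**, although $D$ does; the right side is linear in $x$. Therefore $w=T(sx+tz)-sT(x)-tT(z)$ satisfies $ewe=0$, which by (2) says $\langle w\xi,\xi\rangle=0$. As $\xi$ was arbitrary, $w=0$. For $e=e_{11}$ in $M_2$ and $c=re_{21}-qe_{12}$, we have
$$cxe=rx_{11}e_{21}-qx_{21}e_{11},\qquad exc=rx_{12}e_{11}-qx_{11}e_{12},$$
so the right side is $(qx_{21}-rx_{12})e_{11}$, in agreement with (1).

This uses a projection $e\in A$ with $eAe=\mathbb Ce$. Such projections need not exist. Let $A=C([0,1],M_2)$, let $f(t)=t1$, and suppose $e\in A$ is a projection with $eAe=\mathbb Ce$. Then $fe=efe=\lambda e$ for some $\lambda$, so $(t-\lambda)e(t)=0$ for all $t$. Hence $e(t)=0$ for $t\ne\lambda$, and $e=0$ by continuity.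

In this algebra the missing projection can be seen as a limit. Let $\varphi(x)=x(0)_{11}$ and $y(t)=(1-t)e_{11}$. Then $y^n(t)=(1-t)^ne_{11}$ concentrates at $t=0$, and
$$y^nxy^n-\varphi(x)y^{2n}=(1-t)^{2n}\bigl(x(t)_{11}-x(0)_{11}\bigr)e_{11}\longrightarrow0\quad\text{in norm}$$
by continuity of $x_{11}$ at $0$. In the limit, the formal object $e=\lim y^n$ satisfies $exe=\varphi(x)e$. It lives outside $A$, where $T$ is not defined, so we cannot use the two-point condition at $e$. But we can use it at $y$. If two derivations agree at $y$, they agree at every power $y^n$ by the Leibniz rule, hence, given enough continuity, at $e$. So **pinning the derivation at $y\in A$ pins it at the limit projection.**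

To carry this out we need a place where the limit lives and derivations extend continuously (the bidual), and for each pure state $\varphi$ an element $y$ playing the part of $(1-t)e_{11}$. Producing $y$ requires separability, so we shall work inside a separable subalgebra $B\subset A$ that contains the few elements at hand. Derivations of $A$ need not map $B$ into itself, so the limit $e$ must be formed in $A^{**}$.

## The facts we rely on

* (F1) Every derivation $D:A\to A$ is bounded (Sakai, *Tôhoku Math. J.* 12 (1960)).
* (F2) Kadison's transitivity theorem: if $\pi:B\to B(H)$ is an irreducible representation of a C$^*$-algebra $B$, $\xi_1,\dots,\xi_n\in H$ are linearly independent and $R=R^*\in B(H)$, then there is $b=b^*\in B$ with $\pi(b)\xi_i=R\xi_i$ for all $i$.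
* (F3) A separable C$^*$-algebra $N$ contains a positive $h$ with $\|h\|\le1$ such that $(h^{1/n})_n$ is an approximate unit of $N$. Such an $h$ is called strictly positive. In $c_0$, for instance, $h=(1,\tfrac12,\tfrac13,\dots)$ will do: each coordinate of $h^{1/n}$ tends to $1$.
* (F4) If $R$ is a 2-torsion-free semiprime ring and $J:R\to R$ is additive with $J(x^2)=J(x)x+xJ(x)$ for all $x$, then $J$ is a derivation (Cusack, *Proc. AMS* 53 (1975); Brešar, *Proc. AMS* 104 (1988)).
* (F5) A *linear* map $A\to A$ that agrees at each point with some derivation of $A$ is a derivation (Johnson, *Trans. AMS* 353 (2001)). We use this only for Theorem 2(c).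

We also use that pure states separate the points of a C$^*$-algebra, and that the GNS representation of a pure state is irreducible.

**Semiprime rings.** A ring $R$ is *semiprime* if $aRa=0$ forces $a=0$; it is *2-torsion-free* if $2a=0$ forces $a=0$. The upper triangular $2\times2$ matrices are not semiprime, because $e_{12}xe_{12}=x_{21}e_{12}=0$ for all upper triangular $x$. Every C$^*$-algebra is semiprime: if $aAa=0$, then $aa^*a=0$, so $(a^*a)^2=0$ and $\|a\|^4=\|(a^*a)^2\|=0$. Complex vector spaces have no 2-torsion, so (F4) applies to every C$^*$-algebra.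

**The bidual.** $A^{**}$ is a von Neumann algebra containing $A$ as a weak$^*$-dense subalgebra, and its product is weak$^*$-continuous in each variable separately. For $A=c_0$ it is $\ell^\infty$. We need two things.

First, *derivations extend*. Let $D$ be a derivation of $A$. By (F1), the second adjoint $D^{**}:A^{**}\to A^{**}$ exists; it is weak$^*$-continuous and extends $D$. It is a derivation. Let $a\in A$, $b\in A^{**}$, and let $b_i\in A$ be a net with $b_i\to b$ weak$^*$. Then
$$D^{**}(ab)=\lim D(ab_i)=\lim\bigl(D(a)b_i+aD(b_i)\bigr)=D(a)b+aD^{**}(b).$$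
Now let $a\in A^{**}$ too and choose $a_i\in A$ with $a_i\to a$. Taking the limit in $D^{**}(a_ib)=D(a_i)b+a_iD^{**}(b)$ gives the Leibniz rule on $A^{**}$.

Second, *functionals extend*. If $B\subset A$ is a C$^*$-subalgebra and $\varphi\in B^*$, then $\varphi$ extends to an element of $A^*$ by Hahn–Banach, and an element of $A^*$ is a weak$^*$-continuous functional on $A^{**}$.

## A pure state compressed to a limit of powers

**Lemma 1.** Let $B$ be a separable C$^*$-subalgebra of $A$ and $\varphi$ a pure state of $B$. There are $y\in B$ with $0\le y\le1$ and a nonzero projection $e\in A^{**}$ such that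
$$y^n\to e\ \text{ weak}^*\text{ in }A^{**},\qquad exe=\varphi(x)e\quad\text{for all }x\in B. \tag{3}$$

In $B=A=C([0,1],M_2)$ with $\varphi(x)=x(0)_{11}$ we took $y=(1-t)e_{11}=1-h$, where $h(t)=te_{11}+e_{22}$. This $h$ vanishes in the direction seen by $\varphi$ and is positive in all others. The general construction is the same: take a strictly positive $h$ in the algebra of elements that $\varphi$ does not see from either side, and form $1-h$. If $B$ has no unit, we cut down $1-h$ by an element $u\in B$ to get into $B$.

*Proof.* Let $(\pi,H,\xi)$ be the GNS triple of $\varphi$: $\pi$ is irreducible, $\|\xi\|=1$, $\varphi(x)=\langle\pi(x)\xi,\xi\rangle$. Put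
$$L=\{b\in B:\varphi(b^*b)=0\}=\{b\in B:\pi(b)\xi=0\},\qquad N=L\cap L^* .$$
$L$ is a closed left ideal of $B$, and $N$ is a C$^*$-subalgebra of $B$, separable because $B$ is.

**Step 1: $\ker\varphi\subset L+L^*$.** *This step reduces the compression formula to elements of $L$.* Let $\varphi(x)=0$ and $\eta=\pi(x)\xi$. Then $\langle\eta,\xi\rangle=\varphi(x)=0$. If $\eta=0$, then $x\in L$. Otherwise $\xi$ and $\eta$ are orthogonal and nonzero, hence linearly independent. Apply (F2) with $R$ the projection onto $\mathbb C\eta$: there is $b=b^*\in B$ with $\pi(b)\xi=0$ and $\pi(b)\eta=\eta$. Split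
$$x=(x-bx)+bx .$$
The first summand is in $L$, because $\pi(x-bx)\xi=\eta-\pi(b)\eta=0$. The second is in $L^*$, because $\pi((bx)^*)\xi=\pi(x)^*\pi(b)\xi=0$, so $(bx)^*\in L$.

**Step 2: construction of $y$.** *This step produces a contraction in $B$ whose powers are all seen by $\varphi$ with value $1$.* By (F2) with $R=1$ there is $v=v^*\in B$ with $\pi(v)\xi=\xi$; in particular $\|v\|\ge1$. Let $g(t)=\min(\max(t,0),1)$ and $u=g(v)$. Since $g(0)=0$, $u\in B$, and $0\le u\le1$. Approximating $g$ uniformly on $[-\|v\|,\|v\|]$ by polynomials $p$ with $p(0)=0$, for which $\pi(p(v))\xi=p(1)\xi$, we get $\pi(u)\xi=g(1)\xi=\xi$. So $\varphi(u)=1$. Choose $h\in N$ as in (F3), and let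
$$y=u(1-h)u=u^2-uhu\in B,$$
where $1$ is the unit of $A^{**}$. From $0\le1-h\le1$ we get $0\le y\le u^2\le1$. Since $h\in L$, $\pi(h)\xi=0$, so $\pi(y)\xi=\pi(u)\xi-\pi(u)\pi(h)\xi=\xi$ and
$$\varphi(y^n)=1\qquad\text{for all }n. \tag{4}$$

**Step 3: construction of $e$.** *This step identifies the limit of the powers as a nonzero projection.* Represent $A^{**}$ faithfully, normally and unitally on a Hilbert space $K$. As $0\le y\le1$, the powers $y^n$ decrease, so they converge strongly, hence (being bounded) weak$^*$, to some $e\in A^{**}$ with $0\le e\le1$. The product of two bounded strongly convergent sequences converges strongly to the product of the limits, so $y^{2n}=y^ny^n\to e^2$. But $y^{2n}\to e$ too, so $e=e^2$ is a projection. Also $ye=\lim y^{n+1}=e$; that is,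
$$y\zeta=\zeta\qquad\text{for }\zeta\in eK. \tag{5}$$
Finally extend $\varphi$ to a weak$^*$-continuous functional $\tilde\varphi$ on $A^{**}$. By (4), $\tilde\varphi(e)=\lim\varphi(y^n)=1$. So $e\ne0$.

**Step 4: $ue=e$ and $h^{1/n}e=0$ for all $n\ge1$.** *This step shows that being fixed by $y=u(1-h)u$ forces both factors to behave as they should.* Let $\zeta\in eK$. By (5),
$$\|\zeta\|^2=\langle y\zeta,\zeta\rangle=\|u\zeta\|^2-\|h^{1/2}u\zeta\|^2\le\|u\zeta\|^2\le\|\zeta\|^2 .$$
All the inequalities are equalities, so $\|u\zeta\|=\|\zeta\|$ and $h^{1/2}u\zeta=0$. The first says $\langle(1-u^2)\zeta,\zeta\rangle=0$. Since $1-u^2\ge0$, it follows that $(1-u^2)^{1/2}\zeta=0$, so $(1+u)(1-u)\zeta=(1-u^2)\zeta=0$; as $1+u$ is invertible, $u\zeta=\zeta$. Hence $ue=e$. Then $h^{1/2}\zeta=h^{1/2}u\zeta=0$, so $h\zeta=0$. Since $h^{1/n}$ is a norm limit of polynomials in $h$ without constant term, $h^{1/n}\zeta=0$ for every $n$.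

**Step 5: $exe=\varphi(x)e$ for $x\in B$.** *This step uses strict positivity to pass from $h$ to all of $L$.* Let $x\in L$. Then $x^*x$ is in the left ideal $L$ and is self-adjoint, so $x^*x\in N$. Because $(h^{1/n})$ is an approximate unit of $N$,
$$x^*xe=\lim_nx^*x\,h^{1/n}e=0\quad\text{in norm}.$$
So $\|xe\|^2=\|ex^*xe\|=0$ and $xe=0$. If $x\in L^*$, then $x^*e=0$, so $ex=0$. Hence $exe=0$ for all $x\in L+L^*$, and by Step 1 for all $x\in\ker\varphi$. For arbitrary $x\in B$, $\varphi(u)=1$ gives $x-\varphi(x)u\in\ker\varphi$. By Step 4, $exe=\varphi(x)eue=\varphi(x)e$. $\square$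

## Pinning the derivation at $y$

**Lemma 2.** Let $X=A$ or $X=A_{sa}$, and let $T:X\to A$ be a map. Let $B,\varphi,y,e$ be as in Lemma 1. Assume that for every $x\in B\cap X$ there is a derivation of $A$ agreeing with $T$ at $x$ and at $y$. Then there is $c\in A^{**}$ such that
$$e\,T(x)\,e=\varphi(x)c-cxe-exc\qquad\text{for all }x\in B\cap X. \tag{6}$$

*Proof.* **Step 1: all derivations that agree with $T$ at $y$ have the same value at $e$.** *This step defines $c$.* At least one such derivation exists (use the hypothesis with $x=0$). Let $D_1,D_2$ be two of them. Then $\Delta=D_1-D_2$ is a derivation with $\Delta(y)=0$. By the Leibniz rule and induction, $\Delta(y^{n+1})=\Delta(y^n)y+y^n\Delta(y)=0$ for all $n$. Since $\Delta^{**}$ is weak$^*$-continuous, $\Delta^{**}(e)=\lim\Delta(y^n)=0$, that is, $D_1^{**}(e)=D_2^{**}(e)$. Call this common value $c$.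

**Step 2: differentiate the compression identity.** *This step obtains (6).* Let $x\in B\cap X$ and let $D$ be a derivation with $D(x)=T(x)$ and $D(y)=T(y)$. By Step 1, $D^{**}(e)=c$. Apply the derivation $D^{**}$ to $exe=\varphi(x)e$:
$$c\,xe+e\,T(x)\,e+ex\,c=\varphi(x)c .$$
This is (6). $\square$

The derivation $D$ varies with $x$, but $c$ does not. So the right side of (6) is the restriction to $B\cap X$ of a complex-linear map on $B$.

## Linearity, the Jordan identity, and the proof of Theorem 2(a),(b)

Let $T$ be as in (a), with $X=A$ and $\mathbb K=\mathbb C$, or as in (b), with $X=A_{sa}$ and $\mathbb K=\mathbb R$.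

**Step 1: $T$ is $\mathbb K$-linear.** *This is the step for which the lemmas were built.* Let $x,z\in X$ and $s,t\in\mathbb K$, and put
$$w=T(sx+tz)-sT(x)-tT(z).$$
Let $B$ be the C$^*$-subalgebra of $A$ generated by the five elements $x,z,T(x),T(z),T(sx+tz)$. It is separable, and it contains both $sx+tz$ and $w$. Let $\varphi$ be a pure state of $B$, and take $y,e$ from Lemma 1. Since $y\in A_+$, the hypothesis on $T$ gives the assumption of Lemma 2. Apply (6) at $sx+tz$, $x$ and $z$, all in $B\cap X$: as the right side of (6) is linear, $ewe=0$. On the other hand $w\in B$, so (3) gives $ewe=\varphi(w)e$. As $e\ne0$, $\varphi(w)=0$. This holds for every pure state of $B$, and pure states separate the points of $B$; so $w=0$.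

Both roles of $B$ matter here. It contains the arguments $x$, $z$, $sx+tz$, so that (6) applies, and the values of $T$, so that $\varphi(w)$ makes sense. No invariance of $B$ under $T$ or under derivations was needed.

In case (b), replace $T$ from now on by its complex-linear extension $a+ib\mapsto T(a)+iT(b)$ $(a,b\in A_{sa})$ to $A$.

**Step 2: the Jordan identity.** *This step recovers the Leibniz rule for squares, using only pairs whose second entry is positive.* Let $a\ge0$. The hypothesis for the pair $(x,y)=(a^2,a)$ gives a derivation $D$ with
$$T(a^2)=D(a^2)=D(a)a+aD(a)=T(a)a+aT(a).$$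
Let $a,b\ge0$. Use this identity for $a$, $b$ and $a+b$, subtract, and use linearity:
$$T(ab+ba)=T(a)b+aT(b)+T(b)a+bT(a). \tag{7}$$
Both sides of (7) are complex bilinear in $(a,b)$, and $A_+$ spans $A$. So (7) holds for all $a,b\in A$. Setting $a=b=x$ and dividing by $2$, we get $T(x^2)=T(x)x+xT(x)$ for all $x\in A$.

**Step 3: $T$ is a derivation.** *This step passes from squares to products.* $T$ is additive and satisfies the Jordan identity, and $A$ is semiprime and 2-torsion-free. By (F4), $T$ is a derivation, and by (F1) it is bounded. In case (b), the derivation extending the original map is unique, since $A_{sa}$ spans $A$. This proves (a) and (b), and with (a) Theorem 1. $\blacksquare$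

## Countably many test elements when $A$ is separable

*Proof of Theorem 2(c).* If $A=0$, take $S=\emptyset$. Let $A\neq0$ be separable.

**Step 1: choice of $S$.** *We need countably many pure states that still separate points.* The unit ball of $A^*$ is weak$^*$ compact and metrizable, so its subset of pure states has a countable weak$^*$-dense subset $\{\varphi_n\}$. If $\varphi_n(w)=0$ for all $n$, then $\varphi(w)=0$ for every pure state $\varphi$, so $w=0$. Apply Lemma 1 with $B=A$ and $\varphi=\varphi_n$ to get $y_n$ and $e_n$. Put $S=\{y_n\}\subset A_+$. This set depends only on $A$.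

**Step 2: linearity.** *We repeat the argument above with $B=A$.* Let $T$ be as in (c), let $x,z\in A$ and $s,t\in\mathbb C$, and put $w=T(sx+tz)-sT(x)-tT(z)$. For each $n$, Lemma 2 with $B=X=A$ and $y=y_n$ gives $e_nwe_n=0$, and Lemma 1 gives $e_nwe_n=\varphi_n(w)e_n$. As $e_n\ne0$, $\varphi_n(w)=0$ for all $n$. By Step 1, $w=0$.

**Step 3: the Leibniz rule.** *Here Step 2 of the previous section is not available, because a positive $a$ need not be in $S$.* But $T$ is now linear, and it agrees at each point with a derivation (use any $y\in S$; $S$ is nonempty). By (F5), $T$ is a derivation. $\square$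

## One point is too little exactly off the commutative case

*Proof of Theorem 2(d).* We imitate the first example. Let $A$ be noncommutative. Choose $a,x_0\in A$ with $[a,x_0]\ne0$, and let $D=[a,\cdot\,]$. Define $T(x)=D(x)$ for $x\in\mathbb Cx_0$ and $T(x)=0$ otherwise.

$T$ is homogeneous: the set $\mathbb Cx_0$ and its complement are stable under multiplication by nonzero scalars, $T$ is linear on the first and zero on the second, and $T(0)=0$. At each point $T$ agrees with $D$ or with the zero derivation.

$T$ is not additive: since $D(a)=0$ and $D(x_0)\ne0$, we have $a\notin\mathbb Cx_0$, and so also $x_0+a\notin\mathbb Cx_0$. Hence $T(x_0+a)=0$, while $T(x_0)+T(a)=D(x_0)\neq0$. $\square$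

**Remark.** If $A$ is commutative, its only derivation is $0$. To see this, let $\chi$ be a character of $A$ and $D$ a derivation. The ideal $\ker\chi$ is a C$^*$-algebra, so it is spanned by its positive elements, each of the form $q^2$ with $q\in\ker\chi$; and $\chi(D(q^2))=2\chi(q)\chi(D(q))=0$. So $\chi\circ D$ vanishes on $\ker\chi$. Choose $u\in A$ with $\chi(u)=1$. Then $u-u^2\in\ker\chi$, so $\chi(D(u))=\chi(D(u^2))=2\chi(D(u))$, that is, $\chi(D(u))=0$. Hence $\chi\circ D=0$ for every character, and $D=0$. A map that agrees pointwise with derivations of a commutative $A$ is therefore $0$, and so a derivation. Together with (d), this shows that the one-point version of Theorem 1 for arbitrary maps holds exactly when $A$ is commutative, whereas the two-point version holds for every C$^*$-algebra.
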